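\title{The repetition threshold of rich words tends to $2$}

\begin{abstract}
A finite word of length $n$ is rich if it contains $n+1$ distinct palindromes, the largest possible number, and an infinite word is rich if all its factors are. Let $\mathrm{RT}(R_k)$ be the infimum of the critical exponents of the infinite rich words over $k$ letters. We prove that $\mathrm{RT}(R_k)\to 2$ as $k\to\infty$. For every $m\ge2$ we construct an infinite rich word over $5m+1$ letters, the fixed point of an explicit morphism, with critical exponent at most $2+6/(m-1)$; hence $\mathrm{RT}(R_k)\le 2+30/(k-10)$ for $k\ge 11$. In the other direction, every rich word over $k$ letters of length at least $(3+2\sqrt2)^k$ contains an overlap; hence $\mathrm{RT}(R_k)>2+2(3+2\sqrt2)^{-k}$.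
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{factor} of a word is a block of consecutive letters, and a \emph{palindrome} is a word that reads the same forwards and backwards. A word of length $n$ has at most $n+1$ distinct palindromic factors, the empty word $\varepsilon$ included (Lemma~\ref{lem:rich}), and it is called \emph{rich} if it has exactly $n+1$. Thus $abba$ is rich, with palindromes $\varepsilon,a,b,bb,abba$, while $abca$ has only $\varepsilon,a,b,c$ and is not. An infinite word is rich if all its finite factors are rich.

An integer $p\ge1$ is a \emph{period} of a word $f$ if letters of $f$ at distance $p$ are always equal. The \emph{exponent} of a finite nonempty word $f$ is $|f|/p$, where $p$ is its smallest period; $abab$ has exponent $2$ and $ababa$ has exponent $5/2$. An \emph{overlap} is a word of length $2p+1$ with period $p\ge1$; its exponent is at least $2+1/p$. The \emph{critical exponent} $\mathrm{ce}(\mathbf w)$ of an infinite word $\mathbf w$ is the supremum of the exponents of its finite nonempty factors. For $k\ge2$ let $R_k$ be the set of infinite rich words over a $k$-letter alphabet, and let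
\[
\mathrm{RT}(R_k)=\inf\{\mathrm{ce}(\mathbf w):\mathbf w\in R_k\}
\]
be its \emph{repetition threshold}. It measures how much repetition richness forces. Some repetition is to be expected: in a rich word the stretch between two consecutive occurrences of a palindrome is again a palindrome (Lemma~\ref{lem:rich}), so the word has many local reflection symmetries, and the composition of two reflections is a translation, that is, a period. A word in $R_k$ need not use all $k$ letters, so $\mathrm{RT}(R_k)$ is non-increasing in $k$. Two values are known:
\[
\mathrm{RT}(R_2)=2+\frac{\sqrt2}{2},\qquad \mathrm{RT}(R_3)=1+\frac1{3-\mu}\approx2.2588,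
\]
where $\mu$ is the unique real root of $x^3-2x^2-1$. The question answered here, which comes from the paper of Currie, Mol, and Peltom\"aki~\cite{CMP}, is whether $\lim_{k\to\infty}\mathrm{RT}(R_k)=2$. An example with an unlimited supply of letters shows why $2$ is the value to guess.

\begin{example}\label{ex:Z}
Let $Z_1=1$ and $Z_{n+1}=Z_n\,(n+1)\,Z_n$, so that $Z_3=1213121$ and $|Z_n|=2^n-1$. Each $Z_n$ is a palindrome, and it is rich by induction: the palindromes of $Z_{n+1}$ that avoid the letter $n+1$ are the $|Z_n|+1$ palindromes of $Z_n$, those that contain it are centered at its only occurrence and number $|Z_n|+1$, and $2|Z_n|+2=|Z_{n+1}|+1$. Two occurrences of a letter in $Z_{n+1}$ lie in the same copy of $Z_n$ or on both sides of $n+1$; by induction they are separated by a larger letter. So the largest letter of a nonempty factor occurs only once in it, and this forces exponent less than $2$ (fact (P1) below). On the other hand, $Z_{n+1}$ has period $2^n$ and length $2^{n+1}-1$. Hence the infinite word with prefixes $Z_1,Z_2,\dots$ is rich (factors of rich words are rich) and has critical exponent exactly $2$.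
\end{example}

This word spends a new letter at every scale. Over a finite alphabet that cannot go on, and the value $2$ is out of reach.

\begin{theorem}\label{thm:lower}
Every rich word over $k$ letters of length at least $(3+2\sqrt2)^k$ contains an overlap. Hence $\mathrm{RT}(R_k)>2+2(3+2\sqrt2)^{-k}>2$ for every $k\ge2$.
\end{theorem}

The word $Z_k$ is rich, overlap-free, and of length $2^k-1$ over $k$ letters, so the length bound in Theorem~\ref{thm:lower} has to be exponential in $k$. The value $2$ can nevertheless be approached.

\begin{theorem}\label{thm:upper}
For every $m\ge2$ there is an explicit infinite rich word over $5m+1$ letters with critical exponent at most $2+\frac6{m-1}$. Hence $\mathrm{RT}(R_k)\le2+\frac{30}{k-10}$ for all $k\ge11$.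
\end{theorem}

\begin{corollary}\label{cor:limit}
We have $\lim_{k\to\infty}\mathrm{RT}(R_k)=2$, and the value $2$ is attained for no $k\ge2$.
\end{corollary}

We do not determine the true rate of convergence, which lies between exponential and $O(1/k)$.

Theorem~\ref{thm:lower} is proved in Section~\ref{sec:lower} by composing reflections. The word of Theorem~\ref{thm:upper} is built in Section~\ref{sec:construction} as the fixed point of a morphism $\varphi$ on $\{0,1,\dots,5m\}$, and consecutive letters in it differ by exactly $1$. This property carries richness from a word to its image (Section~\ref{sec:richness}). In Section~\ref{sec:exponent} every repetition is pulled back through $\varphi$ to one whose period is at least $2(m-1)$ and whose length exceeds twice the period by at most $1$.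

\section{Periods and complete returns}\label{sec:prelim}

Positions in a word are numbered from $0$; $f[i]$ is the letter at position $i$ and $f[i..j]$ the factor from position $i$ to position $j$ inclusive. The reversal of $f$ is $\widetilde f$. We use three facts about periods.
\begin{itemize}
\item[(P1)] If $f$ has period $p$ and $|f|\ge2p$, then every letter of $f$ occurs at least twice, because for each position $i$ one of $i+p$, $i-p$ is a position of $f$. So a word in which some letter occurs exactly once has exponent less than $2$.
\item[(P2)] If $f$ has period $p$, then all factors of $f$ of length $p$ contain the same letters with the same multiplicities: sliding a window by one step removes $f[i]$ and adds $f[i+p]=f[i]$.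
\item[(P3)] If a word $\sigma$ occurs in $f$ at positions $i$ and $i+D$ with $1\le D<|\sigma|$, then $f$ contains an overlap: the factor $f[i..i+D+|\sigma|-1]$ has period $D$ and length $D+|\sigma|\ge2D+1$.
\end{itemize}

Richness is defined by a count, but both proofs use it in a local form. A \emph{complete return} to a word $q$ is a word that contains exactly two occurrences of $q$, one as a prefix and one as a suffix.

\begin{lemma}[Droubay--Justin--Pirillo; Glen--Justin--Widmer--Zamboni]\label{lem:rich}
A word of length $n$ has at most $n+1$ distinct palindromic factors. Factors and reversals of rich words are rich. A finite word $f$ is rich if and only if every factor of $f$ that is a complete return to a nonempty palindrome is a palindrome.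
\end{lemma}

\begin{proof}
Let $g$ be a word, $x$ a letter, and $s$ the longest palindromic suffix of $gx$. A palindrome that occurs in $gx$ but not in $g$ is a suffix of $gx$. A palindromic suffix shorter than $s$ is a suffix of $s$, hence also a prefix of $s$, and so it occurs in $g$. Appending $x$ therefore creates at most one new palindrome, and it creates one exactly when $s$ occurs only once in $gx$. This gives the bound $n+1$ and shows that
\begin{quote}
$f$ is rich if and only if, for each nonempty prefix $g$ of $f$, the longest palindromic suffix of $g$ occurs only once in $g$.
\end{quote}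
Prefixes of rich words are thus rich. Reversal does not change the set of palindromic factors, so reversals of rich words are rich, hence suffixes, hence all factors.

Let $f$ be rich and let the factor $r$ be a complete return to a nonempty palindrome $q$. Then $r$ is rich, so its longest palindromic suffix $s$ occurs once in $r$. Since $q$ is a palindromic suffix that occurs twice, $|s|>|q|$. Now $q$ is a suffix of $s$, hence a prefix of $s$. This occurrence of $q$ is not the suffix of $r$, so it is the prefix of $r$, and $r=s$ is a palindrome.

Conversely, suppose that all complete returns to nonempty palindromes in $f$ are palindromes. If the longest palindromic suffix $s$ of a nonempty prefix $g$ occurred earlier in $g$, the factor from the last earlier occurrence to the end of $g$ would be a complete return to $s$, hence a palindromic suffix of $g$ longer than $s$.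
\end{proof}

\begin{remark}\label{rem:alphabet}
Requiring all $k$ letters to occur does not change $\mathrm{RT}(R_k)$. Prepend the missing letters to $\mathbf w\in R_k$, each once. The first letter of a complete return to a nonempty word occurs twice in it, so no such return begins with a prepended letter, and the new word is rich by Lemma~\ref{lem:rich}. The new factors have exponent less than $2$ by (P1), while $\mathrm{ce}(\mathbf w)>2$ by Theorem~\ref{thm:lower}, so the critical exponent is unchanged.
\end{remark}

\section{Long rich words contain overlaps}\label{sec:lower}

The plan is to cut an overlap-free rich word into a few pieces, each of which lacks something that the whole word contains, and to induct. If a letter occurs only once, we cut there, as one would for $Z_n$. The difficulty is a word in which everything recurs. There we look at the longest complete return to a letter and at what stands at its center. The center of a palindrome may be a pair $xx$, as in $abba$, so the induction has to treat such pairs on the same footing as letters.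

A \emph{core} is a word $x$ or $xx$ with $x$ a letter. Cores are palindromes, and every nonempty palindrome has a core at its middle: the central letter or the two equal central letters. The \emph{center} of an occurrence $f[i..j]$ is the number $(i+j)/2$; we say that a core occurs \emph{at} $t$ if it has an occurrence with center $t$. At most one core occurs at a given $t$: whether $t$ is an integer decides the type, and then the position decides the letter.

Let $f$ be rich, and let a core $q$ occur at $s$ and at $s+D$ with $D>0$, and at no point in between. The factor $\rho$ from the first occurrence to the second is a complete return to $q$; we call it a \emph{return} of \emph{span} $D$. The span is an integer and $|\rho|=D+|q|>D$. By Lemma~\ref{lem:rich}, $\rho$ is a palindrome, so the reflection $i\mapsto2s+D-i$ preserves the letters of $\rho$ and carries a core inside $\rho$ at $t$ to the same core at $2s+D-t$. The return $\rho$ covers all positions in $[s,s+D]$. Moreover,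
\begin{equation}\label{eq:inside}
\text{every occurrence of a core at a point $t$ with $s<t<s+D$ lies inside $\rho$,}
\end{equation}
because centers are multiples of $\frac12$, so that its positions lie in $[t-\frac12,t+\frac12]\subseteq[s,s+D]$.

\begin{example}\label{ex:cores}
The word $f=axbxaxb$ is rich, with palindromes $\varepsilon,a,x,b,xbx,axbxa,xax,bxaxb$. It is overlap-free, and each of its cores $a,b,x$ occurs at least twice. The largest span is $4$, attained by the return $axbxa$ to $a$ at $0$ and $4$. Its central core $b$, at $2$, recurs at $6$, again at distance $4$. Reflecting in $2$ and then in $4$ is the translation by $4$, and with a third $a$ at $8$ we would reach the overlap $axbxaxbxa$. In $f$ itself no $b$ lies left of $2$ and no $a$ right of $4$, so cutting at $2$ and $4$ leaves $ax$, $x$, $xb$, which lack $b$, both $a$ and $b$, and $a$, respectively. The next two lemmas show that this picture is general.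
\end{example}

\begin{lemma}\label{lem:span}
Let $f$ be rich and overlap-free. Let $\rho$ be a return of largest span $D$ among all returns to cores in $f$, say from $q$ at $s$ to $q$ at $s+D$, and let $c$ be the core at the center $s'=s+D/2$ of $\rho$. Then $c\ne q$. If $c$ occurs to the right of $s'$, its next occurrence is at $s'+D$; if $c$ occurs to the left of $s'$, its previous occurrence is at $s'-D$.
\end{lemma}

\begin{proof}
We have $c\neq q$ because $q$ does not occur strictly between $s$ and $s+D$. Reversal preserves all hypotheses, so it suffices to treat the right side. Let the next occurrence of $c$ be at $s'+D'$, with return $\sigma$. Then $D'\le D$ by the choice of $D$.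

Suppose $D'<D/2$. By \eqref{eq:inside} both ends of $\sigma$ lie inside $\rho$, hence so does $\sigma$. Reflecting in the center $s'$ of $\rho$, we find $\widetilde\sigma=\sigma$ also from $c$ at $s'-D'$ to $c$ at $s'$. So $\sigma$ occurs twice at distance $D'<|\sigma|$, and (P3) gives an overlap. If $D'=D/2$, then $c$ and $q$ both occur at $s+D$, which is impossible. So $D'>D/2$, and by \eqref{eq:inside} the occurrence of $q$ at $s'+D/2$ lies inside $\sigma$. Reflecting it in the center $s'+D'/2$ of $\sigma$, we find $q$ at $s'+D'-D/2$. This point is larger than $s'$, and if $D'<D$ it is smaller than $s'+D/2=s+D$; then $q$ occurs strictly between $s$ and $s+D$, a contradiction. Hence $D'=D$.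
\end{proof}

\begin{lemma}\label{lem:three}
Let $f$ be rich. Suppose that a core $a$ has consecutive occurrences at $t$, $t+D$, $t+2D$ and that a core $b$ has consecutive occurrences at $t+D/2$, $t+3D/2$. Then $f$ contains an overlap.
\end{lemma}

\begin{proof}
Let $\rho$ and $\rho'$ be the two returns to $a$, in this order, and $\sigma$ the return to $b$. Let $i\le t+D/2$ be a position of $\rho$. Its mirror image $i^*=2t+D-i$ in $\rho$ satisfies $t+D/2\le i^*\le t+D+\frac12\le t+3D/2$, so $i^*$ is a position of $\sigma$. The mirror image of $i^*$ in $\sigma$, whose center is $t+D$, is $2t+2D-i^*=i+D$. Hence $f[i]=f[i+D]$: the palindromes $\rho$ and $\rho'$, of equal length, agree up to their centers. So $\rho=\rho'$ occurs twice at distance $D<|\rho|$, and (P3) applies.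
\end{proof}

Let $G(n)$ be the supremum of the lengths of the overlap-free rich words in which at most $n$ distinct cores occur.

\begin{proposition}\label{prop:rec}
$G(0)=0$, $G(1)\le1$, and $G(n)\le2G(n-1)+G(n-2)+2$ for $n\ge2$.
\end{proposition}

\begin{proof}
A nonempty word contains a core, and a word of length at least $2$ contains two: two distinct letters, or $x$ and $xx$. Let $n\ge2$ and let $f$ be a nonempty overlap-free rich word with at most $n$ cores. Factors of $f$ are overlap-free and rich, so a factor that lacks $i$ of the cores of $f$ has length at most $G(n-i)$.

Suppose first that some core occurs exactly once. If it is a letter $c$, then $f=f_1cf_2$ where $f_1,f_2$ lack $c$, and $|f|\le2G(n-1)+1$. If it is $xx$, cut $f$ between the two letters $x$; both parts lack $xx$, and $|f|\le2G(n-1)$.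

Suppose now that every core of $f$ occurs at least twice. Take $\rho,D,q,s,c$ as in Lemma~\ref{lem:span}. The core $c$ occurs at some point other than $s+D/2$, and after reversing $f$ if necessary it does so to the right. By Lemma~\ref{lem:span}, $c$ has consecutive occurrences at $s+D/2$ and $s+3D/2$. The return $\sigma$ between them also has the largest span $D$, and its central core is the one at $s+D$, namely $q$.

The core $q$ does not occur to the right of $s+D$. Otherwise Lemma~\ref{lem:span} applied to $\sigma$ places its next occurrence at $s+2D$, and Lemma~\ref{lem:three} with $a=q$, $b=c$, $t=s$ gives an overlap. The core $c$ does not occur to the left of $s+D/2$. Otherwise Lemma~\ref{lem:span} applied to $\rho$ places its previous occurrence at $s-D/2$, and Lemma~\ref{lem:three} with $a=c$, $b=q$, $t=s-D/2$ gives an overlap.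

Let $F_1,F_2,F_3$ be the factors of $f$ on the positions smaller than $s+D/2$, strictly between $s+D/2$ and $s+D$, and larger than $s+D$. They miss at most the two positions $s+D/2$ and $s+D$. By the previous paragraph $F_1$ lacks $c$ and $F_3$ lacks $q$. The factor $F_2$ lacks both, since the interval $(s+D/2,s+D)$ lies between consecutive occurrences of $q$ and between consecutive occurrences of $c$. As $c\ne q$, we get $|f|\le2G(n-1)+G(n-2)+2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Put $\theta=1+\sqrt2$, so that $\theta^2=2\theta+1=3+2\sqrt2$. Proposition~\ref{prop:rec} gives $G(0)+1=1$, $G(1)+1\le2\le\theta$, and $G(n)+1\le2(G(n-1)+1)+(G(n-2)+1)$, so $G(n)+1\le\theta^n$ by induction. Over $k$ letters there are $2k$ cores, so an overlap-free rich word over $k$ letters has length at most $\theta^{2k}-1$. This is the first statement.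

Let $\mathbf w\in R_k$ and $T=\lceil\theta^{2k}\rceil$. A factor of $\mathbf w$ of length $T$ contains an overlap with some period $p$, and $2p+1\le T$. Its exponent is at least $2+1/p\ge2+2/(T-1)$. Taking the infimum over $\mathbf w$ and using $T-1<\theta^{2k}$, we get $\mathrm{RT}(R_k)\ge2+2/(T-1)>2+2\theta^{-2k}$.
\end{proof}

\section{A morphism on walks}\label{sec:construction}

A \emph{morphism} $\varphi$ is a map on words with $\varphi(gh)=\varphi(g)\varphi(h)$; it is given by the images of the letters. We look for a rich fixed point $\mathbf u=\varphi(\mathbf u)$. In such a word, the role that new letters play in Example~\ref{ex:Z} is played at scale $n$ by the words $\varphi^n(b)$.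

Let the alphabet be $A=\{0,1,\dots,K\}$. To make images of palindromes palindromic, we take $\varphi(b)=0z_b$ with distinct palindromes $z_b$ that do not contain $0$. Then
\begin{equation}\label{eq:blocks}
\varphi(g_1\cdots g_t)\,0=0\,z_{g_1}\,0\,z_{g_2}\,0\cdots0\,z_{g_t}\,0 .
\end{equation}
A palindrome $q$ in such a word usually ends in the interior of a block, and the end of $q$ does not determine that block: it only confines the corresponding letter to some set $B\subseteq A$. A complete return to $q$ then comes from a factor that begins and ends with letters of $B$, possibly different ones, and richness says nothing about such a factor. The remedy is to make every such set $B$ an interval and to work with words whose letters move by steps of $\pm1$, so that a word leaving $B$ comes back through the same letter.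

A \emph{walk} is a word over $A$ whose consecutive letters differ by exactly $1$. A walk contains no $xx$, so its nonempty palindromes have odd length. We write $\langle x_0,x_1,\dots,x_s\rangle$ for the walk that goes monotonically from $x_0$ to $x_1$, then to $x_2$, and so on, each turning value written once; thus $\langle0,3,1\rangle=012321$ and $\langle d,d\rangle=d$. For integers $a\le b$, $[a,b]$ is the interval $\{a,\dots,b\}$.

The simplest blocks are $\varphi(b)0=\langle0,i,0\rangle$, but there are only $K$ of them for $K+1$ letters, and their lengths range from $2$ to $2K$, whereas the estimate of exponents needs blocks of comparable length. So we keep only those with high peaks and add blocks $\langle0,K,j,K,0\rangle$ with two peaks. Such a block contains the overlap $\langle j,K,j,K,j\rangle$ of period $2(K-j)$, which is harmless only if the valley $j$ stays well below $K$. These two requirements are met as follows.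

Fix $m\ge2$ and put $K=5m$. Define $\varphi$ on $A$ by
\[
\varphi(b)\,0=
\begin{cases}
\langle0,\;4m+b,\;0\rangle, & 0\le b\le m-1,\\
\langle0,\;K,\;j(b),\;K,\;0\rangle,\quad j(b)=b-m+1, & m\le b\le5m.
\end{cases}
\]
Letters of the first kind are \emph{single}, with \emph{peak} $\pi(b)=4m+b\in[4m,K-1]$. Letters of the second kind are \emph{double}, with peak $\pi(b)=K$ and \emph{valley} $j(b)\in[1,4m+1]$; the hypothesis $m\ge2$ gives $4m+1<K$. Thus $z_b=\langle1,\pi(b),1\rangle$ or $z_b=\langle1,K,j(b),K,1\rangle$. Put $\ell(b)=|\varphi(b)|$, which equals $2\pi(b)$ or $4K-2j(b)$, and let $h(b)$, the \emph{left half}, be the prefix of $\varphi(b)0$ of length $\ell(b)/2+1$. It ends at the central letter: $h(b)=\langle0,\pi(b)\rangle$ or $h(b)=\langle0,K,j(b)\rangle$.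

Since $\varphi(0)$ begins with $0$ and is longer than one letter, each $\varphi^n(0)$ is a proper prefix of $\varphi^{n+1}(0)$. Let $\mathbf u$ be the infinite word with these prefixes; then $\mathbf u=\varphi(\mathbf u)$. It begins with $0123$, hence with $\varphi(0)\varphi(1)\varphi(2)\varphi(3)0$; see Figure~\ref{fig:u}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.11cm,y=0.22cm]
\draw[gray] (0,0) -- (108,0);
\draw[gray,dashed] (0,8) -- (108,8) (0,10) -- (108,10);
\draw[thick] (0,0) -- (8,8) -- (16,0) -- (25,9) -- (34,0) -- (44,10) -- (53,1) -- (62,10) -- (72,0) -- (82,10) -- (90,2) -- (98,10) -- (108,0);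
\draw (0,0) -- (0,-1) (16,0) -- (16,-1) (34,0) -- (34,-1) (72,0) -- (72,-1) (108,0) -- (108,-1);
\node[left] at (0,0) {$0$};
\node[left] at (0,8) {$8$};
\node[left] at (0,10) {$10$};
\node[below] at (8,-0.3) {$\varphi(0)$};
\node[below] at (25,-0.3) {$\varphi(1)$};
\node[below] at (53,-0.3) {$\varphi(2)$};
\node[below] at (90,-0.3) {$\varphi(3)$};
\end{tikzpicture}
\caption{The prefix $\varphi(0)\varphi(1)\varphi(2)\varphi(3)0$ of the fixed point $\mathbf u$ for $m=2$, drawn with the position as abscissa and the letter as height. The blocks of the single letters $0,1$ have peaks $8,9$; the blocks of the double letters $2,3$ have two peaks $10$ and valleys $1,2$.}\label{fig:u}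
\end{figure}

\begin{lemma}\label{lem:blocks}
\begin{itemize}
\item[(B1)] For every word $g$, the word $\varphi(g)0$ is a walk, it determines $g$, its reversal is $\varphi(\widetilde g)0$, and it is a palindrome if and only if $g$ is.
\item[(B2)] For every nonempty word $x$ without $0$, the set $B(x)=\{b\in A: x\text{ is a prefix of }z_b\}$ is empty or an interval.
\item[(B3)] If $\gamma\ne\delta$ are letters, every common prefix of $\varphi(\gamma)0$ and $\varphi(\delta)0$ is a prefix of $h(\gamma)$.
\item[(B4)] $\ell(b)\ge8m$ for all $b\in A$.
\end{itemize}
\end{lemma}

\begin{proof}
(B1) follows from \eqref{eq:blocks}: the $z_b$ are distinct palindromic walks without $0$ that begin and end with $1$, and cutting at the zeros recovers $g$.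

(B2) A nonempty prefix of some $z_b$ has one of four forms. If $x=\langle1,d\rangle$, then $B(x)=\{b:\pi(b)\ge d\}$, which is $A$ for $d\le4m$ and $[d-4m,5m]$ for $d>4m$. If $x=\langle1,i,d\rangle$ with $1\le d<i<K$, then $B(x)=\{i-4m\}$. If $x=\langle1,K,d\rangle$ with $1\le d<K$, then $B(x)$ is the set of double letters with $j(b)\le d$, that is, $[m,\,m-1+\min(d,4m+1)]$. If $x$ extends beyond a valley $j$, then $B(x)=\{m-1+j\}$.

(B3) The prefix of $\varphi(\gamma)0$ that is one letter longer than $h(\gamma)$ is $\langle0,i,i-1\rangle$ with $i=\pi(\gamma)<K$, or $\langle0,K,j,j+1\rangle$ with $j=j(\gamma)$. It shows the peak or the valley that determines $\gamma$, so it is not a prefix of $\varphi(\delta)0$.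

(B4) $2\pi(b)\ge8m$, and $4K-2j(b)\ge20m-2(4m+1)\ge8m$.
\end{proof}

The order of the blocks in the definition of $\varphi$, single letters by increasing peak and then double letters by increasing valley, is what makes (B2) true.

\section{Richness of the fixed point}\label{sec:richness}

The simplest case shows the mechanism. Let $m=2$ and consider returns to the letter $10$, which occurs in $z_b$ exactly for $b\in[2,10]$. The walk $21012$ leaves this interval at $2$ and returns at $2$, so it is a complete return to the letter $2$, and its image contains the return $\langle10,0,9,0,8,0,9,0,10\rangle$ to $10$, a palindrome. The word $2013$ is rich, having four distinct letters, but it is not a walk: it leaves $[2,10]$ at $2$ and returns at $3$. Its image contains the complete return $\langle10,0,8,0,9,0,10\rangle$, which is not a palindrome. So the following proposition fails for rich words that are not walks.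

\begin{proposition}\label{prop:richimage}
If $w$ is a finite rich walk, then $W=\varphi(w)0$ is rich.
\end{proposition}

\begin{proof}
Let $q$ be a nonempty palindrome and let the factor $r$ of $W$ be a complete return to $q$. By Lemma~\ref{lem:rich} it suffices to show that $r$ is a palindrome. In almost every case we shall write $r=\widetilde x\,\varphi(g)0\,x$ with $g$ a factor of $w$; by (B1) it is then enough to show that $g$ is a palindrome, and this will come from Lemma~\ref{lem:rich} applied to $w$.

\medskip\noindent\textbf{Case 1: $q$ contains $0$.} Cutting $q$ at its first and last zero, we get $q=\widetilde x\,\varphi(v)0\,x$, where $x$ has no $0$ and $v$ is a possibly empty palindrome by (B1).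

\emph{Let $x$ be empty.} If $v$ is empty, then $q=0$ and $r=\varphi(b)0$ for a letter $b$. Otherwise the occurrences of $q=\varphi(v)0$ in $W$ begin and end at zeros, so by (B1) they correspond to the occurrences of $v$ in $w$. Then $r=\varphi(g)0$ with $g$ a complete return to $v$ in $w$, and $g$ is a palindrome.

\emph{Let $x$ be nonempty}, and put $B=B(x)$. An occurrence of $\varphi(v)0$ in $W$ is followed by $x$ exactly when the corresponding occurrence of $v$ in $w$ is followed by a letter of $B$. Since the $z_b$ are palindromes, it is preceded by $\widetilde x$ exactly when $v$ is preceded by a letter of $B$. So the occurrences of $q$ in $W$ correspond to the occurrences in $w$ of words $b_1vb_2$ with $b_1,b_2\in B$; call these words \emph{patterns}. Hence $r=\widetilde x\,\varphi(g)0\,x$, where $bgb'$ is a factor of $w$ with $b,b'\in B$, the word $g$ is longer than $v$, and $bgb'$ contains exactly two occurrences of patterns, one as a prefix and one as a suffix.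

Suppose $v$ is nonempty, with first and last letter $e$. Since $w$ is a walk, the letters adjacent to an occurrence of $v$ are $e-1$ or $e+1$. If both lie in $B$, every occurrence of $v$ in $g$ extends to a pattern in $bgb'$; so $v$ occurs in $g$ exactly as a prefix and as a suffix, and $g$ is a complete return to $v$, a palindrome. Otherwise exactly one of $e\pm1$, say $e'$, lies in $B$ (at least one does, namely $b$). Then the only pattern in $w$ is the palindrome $e've'$, the word $bgb'$ is a complete return to it, and so $bgb'$ and $g$ are palindromes.

Suppose $v$ is empty, and let $g=g_1\cdots g_t$ with $t\ge1$. Patterns are now pairs of adjacent letters of $B$, so among $(b,g_1),(g_1,g_2),\dots,(g_t,b')$ exactly the first and the last lie in $B\times B$. If $t=1$, $g$ is a letter. Let $t\ge2$. Then $g_1\in B$ and $g_2\notin B$, so $\{b,g_2\}=\{g_1-1,g_1+1\}$. Assume $b=g_1-1$; in the other case reverse all inequalities below. By (B2), $B$ is an interval containing $g_1$ but not $g_1+1$, so $g_1=\max B$. All letters of $g$ are at least $g_1$: otherwise the walk $g$ would contain a step from $g_1$ to $g_1-1=b$, which is an inner pair in $B\times B$. Since $g_t\in B$, this gives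 $g_t=g_1$, and then $b'\in B$ gives $b'=g_1-1=b$. The letter $b$ does not occur in $g$, so $bgb$ is a complete return to $b$ in $w$, and $g$ is a palindrome.

\medskip\noindent\textbf{Case 2: $q$ does not contain $0$.} Each occurrence of $q$ lies inside one block $z_b$. Let $B_q$ be the set of letters $b$ such that $q$ occurs in $z_b$, and for $b\in B_q$ let $x_b$ be the shortest prefix of $z_b$ that ends with $q$. We claim that $B_q$ is an interval, that $x_b$ does not depend on $b\in B_q$, and that complete returns to $q$ inside a block are palindromes. The length of $q$ is odd, and if $|q|\ge3$ the central letter of $q$ has equal neighbors, so it is a peak or a valley. There are four possibilities.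
\begin{enumerate}
\item $q=d$ is a letter. Then $B_q=B(\langle1,d\rangle)$ and $x_b=\langle1,d\rangle$. The complete returns to $d$ in $z_b$ are among $\langle d,\pi(b),d\rangle$, $\langle d,j(b),d\rangle$, and $\langle d,K,j(b),K,d\rangle$.
\item $|q|\ge3$ and $q$ is centered at a peak $i<K$. The central factor $\langle i-1,i,i-1\rangle$ occurs only in $z_{i-4m}$, and once. So $B_q$ is a singleton and there is no return inside a block.
\item $|q|\ge3$ and $q$ is centered at a peak $K$. Around a peak of $\langle1,K,j,K,1\rangle$ the walk is symmetric only down to level $j$: the next letter is $j+1$ on the side of the valley, and on the other side it is $j-1$ or the block has ended. So $q=\langle d,K,d\rangle$. It occurs in $z_b$ if and only if $b$ is double and $j(b)\le d$, and then exactly at the two peaks. Thus $B_q=B(\langle1,K,d\rangle)$, $x_b=\langle1,K,d\rangle$, and the return inside $z_b$ is $\langle d,K,j(b),K,d\rangle$.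
\item $|q|\ge3$ and $q$ is centered at a valley $j$. The central factor $\langle j+1,j,j+1\rangle$ occurs only in $z_{m-1+j}$, and once. So $B_q$ is a singleton and there is no return inside a block.
\end{enumerate}
With (B2), this proves the claim; write $x$ for the common value of $x_b$. If $r$ does not contain $0$, it lies inside a block and is a palindrome. Otherwise $r$ runs from the last occurrence of $q$ in a block $z_b$ to the first occurrence of $q$ in a later block $z_{b'}$. As $z_b$ and $q$ are palindromes, the suffix of $z_b$ that starts with the last occurrence of $q$ is $\widetilde x$. So $r=\widetilde x\,\varphi(g)0\,x$, where $bgb'$ is a factor of $w$, $b,b'\in B_q$, and no letter of $g$ lies in $B_q$. If $g$ is empty, we are done. Otherwise the walk $g$ stays on one side of the interval $B_q$, so $b$ and $b'$ are both the endpoint of $B_q$ on that side. Then $bgb$ is a complete return to $b$ in $w$, and $g$ is a palindrome.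
\end{proof}

\begin{corollary}\label{cor:urich}
The word $\mathbf u$ is rich.
\end{corollary}

\begin{proof}
The word $0$ is a rich walk. If $\varphi^n(0)$ is a rich walk, then $\varphi^{n+1}(0)0$ is a walk by (B1) and rich by Proposition~\ref{prop:richimage}, and so is its prefix $\varphi^{n+1}(0)$. Every factor of $\mathbf u$ is a factor of some $\varphi^n(0)$.
\end{proof}

\section{The critical exponent of the fixed point}\label{sec:exponent}

A \emph{repetition} is an occurrence in $\mathbf u$ of a factor $f$, together with a period $p$ of $f$ such that $|f|\ge2p$. Its \emph{excess} is $E=|f|-2p$. It is \emph{maximal} if the period $p$ is lost when the occurrence is extended by one letter to the right, and also when it is extended by one letter to the left, if there is one. We have to show that $E/p\le6/(m-1)$ for every repetition.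

\begin{example}\label{ex:growth}
Let $m=2$, and write words as lists. The letter $10$ occurs in $\varphi(2)$, so $\mathbf u$ contains $\varphi(10)0=\langle0,10,9,10,0\rangle$ and in it $8,9,10,9,10,9,8$. The factor $v=9,10,9,10,9$ is a maximal repetition with period $2$ and excess $1$. As $\ell(9)=24$ and $\ell(10)=22$, the image $\varphi(v)0$ has period $46$ and excess $25$. It is not maximal: the period asks for the block of $10$ on both sides, $\mathbf u$ offers the block of $8$, and $\varphi(10)0$ and $\varphi(8)0$ share the prefix $\langle0,10,9\rangle=h(10)$. This adds $11$ letters at each end, and the excess becomes $47$.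
\end{example}

So one application of $\varphi$ multiplies period and excess by roughly the length of a block and then adds to the excess at most half a block at each end. In later applications the additions are smaller by geometric factors. The ratio $E/p$ therefore stays of order $1/m$, provided that the starting periods are of order at least $m$ and that the words $\varphi^n(b)$, $b\in A$, have comparable lengths for each $n$. We prove the second point first.

\subsection{Lengths of the iterated blocks}

For a word $g$ put $\|g\|_n=|\varphi^n(g)|$. This is the sum of $\|b\|_n$ over the letters $b$ of $g$, so it is additive, it depends only on the letters of $g$ and their multiplicities, and $\|\varphi(g)\|_n=\|g\|_{n+1}$. Let $\lambda_n=\min_{b\in A}\|b\|_n$ and $\Lambda_n=\max_{b\in A}\|b\|_n$. The ratio $\Lambda_n/\lambda_n$ does not grow with $n$, because all blocks contain the letters up to $4m$, and these make up a fixed share of each.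

\begin{lemma}\label{lem:lengths}
For all $n\ge0$, $\Lambda_n\le4\lambda_n$ and $\Lambda_{n+1}\ge2m\Lambda_n$.
\end{lemma}

\begin{proof}
If $b$ is single with peak $i\ge4m$, then in $\varphi(b)$ the letters $0$ and $i$ occur once and $1,\dots,i-1$ twice. If $b$ is double with valley $j$, then $0$ occurs once, $1,\dots,j-1$ twice, $j$ three times, $j+1,\dots,K-1$ four times, and $K$ twice. Write $L(y)=\|y\|_n$ and
\[
S=\sum_{y=1}^{4m-1}L(y)+\frac{L(0)+L(4m)}2\ \ge\ 4m\lambda_n .
\]
The counts give $\|b\|_{n+1}\ge2S$ and
\begin{align*}
\|b\|_{n+1}&\le L(0)+4\sum_{y=1}^{5m-1}L(y)+2L(5m)\\
&\le4S+2L(4m)+4\sum_{y=4m+1}^{5m-1}L(y)+2L(5m)\le4S+4m\Lambda_n .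
\end{align*}
Hence $\Lambda_{n+1}/\lambda_{n+1}\le2+2m\Lambda_n/S\le2+\frac12\Lambda_n/\lambda_n$. Since $\Lambda_0=\lambda_0=1$, induction gives $\Lambda_n\le4\lambda_n$. By (B4), $\Lambda_{n+1}\ge\lambda_{n+1}\ge8m\lambda_n\ge2m\Lambda_n$.
\end{proof}

\subsection{Repetitions inside a block}

This is where the bound $j\le4m+1$ on the valleys is used.

\begin{lemma}\label{lem:inside}
If a repetition $f$ with period $p$ does not contain $0$, then $E\le1$ and $p\ge2(m-1)$.
\end{lemma}

\begin{proof}
The factor $f$ lies in some $z_b$. By (P1) every letter of $f$ occurs at least twice in $f$; in particular $f$ is not monotone. If $b$ is single, its peak occurs once in $z_b$, so $f$ avoids it and is monotone. Hence $b$ is double, with valley $j$. If $f$ avoids $K$, it lies before the first $K$, after the second $K$, or between them. In the first two cases it is monotone; in the third, $j$ occurs only once between the two peaks, so $f$ avoids it and is monotone again. Hence $f$ contains $K$. A position of $K$ in $f$ has a shift by $\pm p$ in $f$, so $f$ contains both occurrences of $K$ and $p$ is their distance: $p=2(K-j)\ge2(m-1)$.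

Let $a$ be the position of the first $j$ in $z_b$. The valley is at $a+p$, the last $j$ at $a+2p$, and the peaks at $a+p/2$ and $a+3p/2$. If $f$ contained position $a-1$, it would contain $a-1+p$, which lies between the peaks; but the letters there are $j-1$ and $j+1$. By the symmetry of $z_b$, $f$ does not contain position $a+2p+1$. So $|f|\le2p+1$.
\end{proof}

\subsection{Pulling back a repetition}

By \eqref{eq:blocks} and $\mathbf u=\varphi(\mathbf u)$, the zeros of $\mathbf u$ are exactly the first letters of the blocks $\varphi(\mathbf u[0]),\varphi(\mathbf u[1]),\dots$. Let $f$ be a repetition that contains $0$, at the positions $a_1<\dots<a_t$ of $f$. Then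
\begin{equation}\label{eq:pull}
f=y\,\varphi(v)\,0\,x,\qquad v=v_1\cdots v_{t-1},\qquad \varphi(v_i)0=f[a_i..a_{i+1}],
\end{equation}
where $y$ and $x$ have no $0$ and $v$ comes with an occurrence in $\mathbf u$.

\begin{lemma}\label{lem:pull}
Let $f$ be a repetition with period $p$ that contains $0$, and let $r$ be the number of zeros among its first $p$ letters. Then $r\ge1$, $t\ge2r$, $a_{i+r}=a_i+p$ for $1\le i\le t-r$, the word $v$ has period $r$, and $p=|\varphi(v_1\cdots v_r)|\ge8mr>r$.
\end{lemma}

\begin{proof}
By (P2) every factor of $f$ of length $p$ contains $r$ zeros. Every position of $f$ lies in such a factor, so $r\ge1$, and two of them are disjoint, so $t\ge2r$. Let $1\le i\le t-r$. Then $a_{i+r}\ge p$, since only $a_1,\dots,a_r$ are smaller than $p$, and so $f[a_{i+r}-p]=0$. The $r$ zeros of $f[a_{i+r}-p..a_{i+r}-1]$ are at $a_i,\dots,a_{i+r-1}$, and the first of them is at $a_{i+r}-p$. Thus $a_{i+r}=a_i+p$. For $i+r\le t-1$ the period gives $f[a_i..a_{i+1}]=f[a_{i+r}..a_{i+r+1}]$, so $v_i=v_{i+r}$ by (B1). Finally, $r+1\le t$ and $p=a_{r+1}-a_1=|\varphi(v_1\cdots v_r)|\ge8mr$ by (B4).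
\end{proof}

To bound $y$ and $x$ we need $f$ to be maximal, so we must know that extensions terminate.

\begin{lemma}\label{lem:bounded}
For each $p$, the factors of $\mathbf u$ with period $p$ have bounded length. Hence every repetition extends to a maximal repetition with the same period.
\end{lemma}

\begin{proof}
Let $p$ be the least counterexample. A factor $f$ with period $p$ and $|f|\ge\max(2p,\Lambda_1)$ is a repetition that contains $0$, and \eqref{eq:pull} gives $|f|\le\Lambda_1(|v|+2)$. So Lemma~\ref{lem:pull} yields arbitrarily long factors $v$ with periods $r<p$. Some $r<p$ serves for arbitrarily long $v$, against the choice of $p$.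
\end{proof}

\begin{lemma}\label{lem:ends}
Let $f$ be a maximal repetition with period $p$ that contains $0$, and put $\gamma=v_{t-r}$, $\delta=v_r$.
\begin{itemize}
\item[(a)] $0x$ is a prefix of $h(\gamma)$, and $0\widetilde y$ is a prefix of $h(\delta)$.
\item[(b)] If $|v|=2r-1$, then $E\le1$ and $p\ge8m$.
\item[(c)] If $|v|\ge2r$, then $v$ is a maximal repetition with period $r$.
\end{itemize}
By Lemma~\ref{lem:pull}, $|v|=t-1\ge2r-1$, so \textup{(b)} or \textup{(c)} applies.
\end{lemma}

\begin{proof}
\emph{Right end.} Let $\beta$ be the letter of $\mathbf u$ that follows $v$. The block $\varphi(\beta)$ starts at $a_t$ and the block $\varphi(\gamma)$ at $a_{t-r}=a_t-p$. If $\beta=\gamma$, then $y\varphi(v\beta)0$ has period $p$ and properly extends $f$, since $x$ has no $0$. So $\beta\ne\gamma$. The word $0x$ occurs at $a_t$ and, by the period, at $a_t-p$; having only one zero, it is a prefix of both $\varphi(\beta)0$ and $\varphi(\gamma)0$. By (B3) it is a prefix of $h(\gamma)$.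

\emph{Left end.} Suppose that $v$ is preceded in $\mathbf u$ by a letter $\alpha$. The word $\varphi(\alpha)0$ ends at the zero $a_1$, and $\varphi(\delta)0$ ends at $a_{r+1}=a_1+p$. If $\alpha=\delta$, then $\varphi(\alpha v)0x$ has period $p$ and properly extends $f$. So $\alpha\ne\delta$. The word $y0$ ends at $a_1$ and, by the period, also at $a_1+p$, so it is a suffix of both palindromes $\varphi(\alpha)0$ and $\varphi(\delta)0$. Then $0\widetilde y$ is a common prefix, and (B3) makes it a prefix of $h(\delta)$. If $v$ is a prefix of $\mathbf u$, then $y$ is empty and $0\widetilde y=0$ is a prefix of $h(\delta)$. This proves (a).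

(b) Here $t=2r$, so $\gamma=\delta=v_r$, and $v=v_1\cdots v_rv_1\cdots v_{r-1}$ gives $|\varphi(v)|=2p-\ell(v_r)$. By (a), $|x|$ and $|y|$ are at most $\ell(v_r)/2$, so $E=|y|+|x|+1-\ell(v_r)\le1$. Lemma~\ref{lem:pull} gives $p\ge8m$.

(c) The word $v\beta$ has period $r$ only if $\beta=v_{t-r}$, and $\alpha v$ has period $r$ only if $\alpha=v_r$. Both were excluded above.
\end{proof}

\subsection{Summing the excess along the chain}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
The word $\mathbf u$ uses the $5m+1$ letters of $A$ and is rich by Corollary~\ref{cor:urich}. Let $f_0$ be a maximal repetition with period $p_0$. As long as $f_n$ contains $0$ and falls under Lemma~\ref{lem:ends}(c), write $f_n=y_n\varphi(f_{n+1})0x_n$ as in \eqref{eq:pull}, and let $p_{n+1}<p_n$ be the period $r$ of the maximal repetition $f_{n+1}$. The periods decrease, so the chain stops at some $f_N$, to which Lemma~\ref{lem:inside} or Lemma~\ref{lem:ends}(b) applies. With $E_n=|f_n|-2p_n$, in both cases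
\[
E_N\le1,\qquad p_N\ge2(m-1).
\]

Write $f_n=w_nw_ne_n$ with $|w_n|=p_n$ and $|e_n|=E_n$. We measure $f_n$ by $\|\cdot\|_n$, that is, by the length it has after being carried back up to the level of $f_0$. For $n<N$, $\varphi(w_{n+1})$ is a factor of $f_n$ of length $p_n$ by Lemma~\ref{lem:pull}, so (P2) gives $\|w_n\|_n=\|\varphi(w_{n+1})\|_n=\|w_{n+1}\|_{n+1}$. Therefore, by Lemma~\ref{lem:lengths},
\begin{equation}\label{eq:period}
p_0=\|w_N\|_N\ge p_N\lambda_N\ge2(m-1)\lambda_N\ge\frac{m-1}2\,\Lambda_N .
\end{equation}
Applying $\|\cdot\|_n$ to $f_n=y_n\varphi(f_{n+1})0x_n$ and canceling $2\|w_n\|_n=2\|w_{n+1}\|_{n+1}$, we get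
\begin{equation}\label{eq:excess}
\|e_n\|_n=\|e_{n+1}\|_{n+1}+\|y_n\|_n+\|0x_n\|_n .
\end{equation}
For a letter $b$ write $\varphi(b)0=Hc\widetilde H$ with $c$ the central letter, so that $h(b)=Hc$. Then
\[
2\|h(b)\|_n=\|\varphi(b)0\|_n+\|c\|_n\le\Lambda_{n+1}+\|0\|_n+\Lambda_n .
\]
By Lemma~\ref{lem:ends}(a), $0x_n$ and $0\widetilde{y_n}$ are prefixes of left halves, so $\|0\widetilde{y_n}\|_n+\|0x_n\|_n\le\Lambda_{n+1}+\|0\|_n+\Lambda_n$, that is, $\|y_n\|_n+\|0x_n\|_n\le\Lambda_{n+1}+\Lambda_n$. We sum \eqref{eq:excess} over $n<N$ and use $\|e_N\|_N\le E_N\Lambda_N\le\Lambda_N$ and $\Lambda_{N-i}\le(2m)^{-i}\Lambda_N$: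
\[
E_0\le\Lambda_N+\sum_{n=0}^{N-1}(\Lambda_{n+1}+\Lambda_n)\le2\Lambda_N+2\sum_{n<N}\Lambda_n\le\Bigl(2+\frac2{2m-1}\Bigr)\Lambda_N\le3\Lambda_N .
\]
Together with \eqref{eq:period} this gives $E_0/p_0\le6/(m-1)$.

Let $f$ be a nonempty factor of $\mathbf u$ with smallest period $p$. If $|f|<2p$, its exponent is less than $2$. Otherwise an occurrence of $f$ extends to a maximal repetition $f_0$ with period $p_0=p$ by Lemma~\ref{lem:bounded}, and $|f|/p\le|f_0|/p_0=2+E_0/p_0$. Hence $\mathrm{ce}(\mathbf u)\le2+\frac6{m-1}$.

For $k\ge11$ take $m=\lfloor(k-1)/5\rfloor\ge2$. Then $5m+1\le k$, so $\mathbf u\in R_k$, and $m\ge(k-5)/5$, so $m-1\ge(k-10)/5$. Thus $\mathrm{RT}(R_k)\le2+\frac6{m-1}\le2+\frac{30}{k-10}$.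
\end{proof}

Corollary~\ref{cor:limit} follows, since Theorem~\ref{thm:lower} gives $\mathrm{RT}(R_k)>2$ for every $k\ge2$ and the upper bound of Theorem~\ref{thm:upper} tends to $2$.

\begin{thebibliography}{1}

\bibitem{CMP}
James D. Currie, Lucas Mol, and Jarkko Peltom\"aki,
\emph{The repetition threshold for ternary rich words},
arXiv:2409.12068 (2024).

\end{thebibliography}
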